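\title{Spherical two-distance sets with fixed inner products:\\ a counterexample to the signed-graph formula}

\begin{abstract}
For fixed $-1\le\beta<0\le\alpha<1$, let $N_{\alpha,\beta}(d)$ be the maximum number of unit vectors in $\mathbb{R}^d$ whose pairwise inner products lie in $\{\alpha,\beta\}$. A conjectured formula expresses $\lim_{d\to\infty} N_{\alpha,\beta}(d)/d$ through a spectral parameter $k_p(\lambda)$ of signed graphs, where $\lambda=(1-\alpha)/(\alpha-\beta)$ and $p=\lfloor-\alpha/\beta\rfloor+1$. We show that the formula is false. For $\alpha=1/101$, $\beta=-1/404$ it predicts a limit of at most $21/20$, while $\limsup N_{\alpha,\beta}(d)/d\ge 155/144$. For every $p\ge5$ it fails for all sufficiently large integers $\lambda$ and all pairs $(\alpha,\beta)$ with these parameters. The examples come from expanding point-line geometries built by Ramanujan coverings. They use signed graphs with a bounded number of eigenvalues above $\lambda$, which the definition of $k_p(\lambda)$ forbids but the Gram matrix tolerates.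
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix real numbers $-1\le\beta<0\le\alpha<1$. Let $N_{\alpha,\beta}(d)$ be the maximum number of unit vectors in $\mathbb{R}^d$ such that all pairwise inner products lie in $\{\alpha,\beta\}$; we call such a family a \emph{two-distance set}. The function $N_{\alpha,\beta}$ is nondecreasing, and $N_{\alpha,\beta}(d)\ge d$, because the positive definite $d\times d$ matrix $(1-\alpha)I+\alpha J$ ($J$ is the all-ones matrix) is the Gram matrix of $d$ unit vectors in $\mathbb{R}^d$. How much better than $d$ can one do as $d\to\infty$? The Gram matrix of $N$ vectors in $\mathbb{R}^d$ has a kernel of dimension at least $N-d$, so beating $d$ by a constant factor requires a combinatorial matrix with an eigenvalue of multiplicity proportional to its size. Signed graphs are a convenient way to record such matrices.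

A \emph{signed graph} $G^\pm$ is a finite simple graph each of whose edges carries a sign $+$ or $-$. Its adjacency matrix $A$ is symmetric, with entry $+1$ for a positive edge, $-1$ for a negative edge, and $0$ otherwise (including the diagonal), and its eigenvalues are those of $A$. We write $|G^\pm|$ for the number of vertices, $\lambda^1(G^\pm)$ for the largest eigenvalue, and $\operatorname{mult}(\lambda,G^\pm)$ for the multiplicity of $\lambda$ as an eigenvalue. A \emph{valid coloring} colors the vertices so that the endpoints of every positive edge get the same color and the endpoints of every negative edge get different colors. The chromatic number $\chi(G^\pm)$ is the least number of colors in a valid coloring, and $\chi(G^\pm)=\infty$ if there is none. For $\lambda>0$ and $p\in\mathbb{N}$ put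
\[
k_p(\lambda)=\inf\left\{\frac{|G^\pm|}{\operatorname{mult}(\lambda,G^\pm)} : \chi(G^\pm)\le p \text{ and } \lambda^1(G^\pm)=\lambda\right\},\qquad \inf\emptyset=\infty .
\]
Thus $1/k_p(\lambda)$ is the largest share of the spectrum that the top eigenvalue $\lambda$ can occupy in a validly $p$-colorable signed graph. We take the following conjecture from Jiang and Polyanskii~\cite{JP}.

\medskip
\noindent\textbf{Conjecture.} \emph{Fix $-1\le\beta<0\le\alpha<1$, and set $\lambda=(1-\alpha)/(\alpha-\beta)$ and $p=\lfloor-\alpha/\beta\rfloor+1$. Then, as $d\to\infty$,}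
\begin{equation}\label{eq:conj}
N_{\alpha,\beta}(d)=\begin{cases}\dfrac{k_p(\lambda)\,d}{k_p(\lambda)-1}+o(d)&\text{if }k_p(\lambda)<\infty,\\[2mm] d+o(d)&\text{otherwise.}\end{cases}
\end{equation}
\medskip

The conjecture is known to hold when $p\le2$ and when $\lambda\in\{1,\sqrt2,\sqrt3\}$. Section~\ref{sec:gram} explains where the formula comes from: it is the bound given by disjoint copies of one signed graph. We show that a different construction can do better.

\begin{theorem}\label{thm:one}
Let $\alpha=\frac1{101}$ and $\beta=-\frac1{404}$, so that $\lambda=80$ and $p=5$. Then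
\[
\limsup_{d\to\infty}\frac{N_{\alpha,\beta}(d)}{d}\ge\frac{155}{144}>1.076,
\]
whereas $k_5(80)\ge21$, so that \eqref{eq:conj} predicts $\lim N_{\alpha,\beta}(d)/d\le\frac{21}{20}=1.05$. In particular, the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:two}
Fix $p\ge5$. For an integer $\lambda$, let $g=1$ if $p\lambda$ is even and $g=2$ if $p\lambda$ is odd. For every $\varepsilon>0$ there is $\lambda_0$ such that for all integers $\lambda\ge\lambda_0$ and all $-1\le\beta<0\le\alpha<1$ with $\frac{1-\alpha}{\alpha-\beta}=\lambda$ and $\lfloor-\alpha/\beta\rfloor+1=p$,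
\[
\liminf_{d\to\infty}\frac{N_{\alpha,\beta}(d)}{d}\ge\frac{gp}{gp-1+(\sqrt p-1)^{-2}}-\varepsilon,
\]
while the value of the limit predicted by \eqref{eq:conj} is at most $1+\frac{p-1}{\lambda}$. Consequently there is $\lambda_0(p)$ such that the conjecture fails for every integer $\lambda\ge\lambda_0(p)$ and every pair $(\alpha,\beta)$ with parameters $\lambda$ and $p$.
\end{theorem}

Such pairs exist: for any $t\in[p-1,p)$ take $\alpha=t/D$ and $\beta=-1/D$ with $D=t+\lambda(t+1)$. The pair in Theorem~\ref{thm:one} is $t=4$, $\lambda=80$, $D=404$.

The upper bound on the predicted value is a trace computation (Section~\ref{sec:mult}). The construction is shown on a small grid in Section~\ref{sec:grid} and carried out in Sections~\ref{sec:expand}--\ref{sec:proofs}. Theorem~\ref{thm:one} uses one external result, the signing theorem of Marcus, Spielman and Srivastava~\cite{MSS}. Theorem~\ref{thm:two} uses the covering theorem of Hall, Puder and Sawin~\cite{HPS} and the prime number theorem.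

\section{From signed graphs to two-distance sets}\label{sec:gram}

We write $U\succeq0$ if the real symmetric matrix $U$ is positive semidefinite, and $U\succeq U'$ if $U-U'\succeq0$. Recall that a real symmetric $N\times N$ matrix is the Gram matrix of $N$ vectors in $\mathbb{R}^d$ exactly when it is positive semidefinite of rank at most $d$. Throughout, $t=-\alpha/\beta$, so that $p-1\le t<p$, and
\begin{equation}\label{eq:t}
(\alpha-\beta)\lambda=1-\alpha,\qquad (\alpha-\beta)\frac{t}{t+1}=\alpha,\qquad (\alpha-\beta)\frac{-1}{t+1}=\beta ,
\end{equation}
the last two because $t+1=(\alpha-\beta)/(-\beta)$.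

\begin{lemma}\label{lem:gram}
Let $G^\pm$ be a signed graph with adjacency matrix $A$ and a valid coloring with classes $V_1,\dots,V_m$. Put
\[
C=\sum_{i=1}^m\mathbf 1_{V_i}\mathbf 1_{V_i}^{\top}-\frac1{t+1}\mathbf 1\mathbf 1^{\top},\qquad X=\lambda I-A+C .
\]
\begin{enumerate}
\item[(i)] If $X\succeq0$, then $N_{\alpha,\beta}(d)\ge|G^\pm|$ for every $d\ge\operatorname{rank}X$.
\item[(ii)] If $m\le p$, then $C\succeq0$ and $\operatorname{rank}C\le p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The entry of $C$ is $\frac{t}{t+1}$ at a pair of the same color and $\frac{-1}{t+1}$ at a pair of different colors. By \eqref{eq:t} the diagonal entries of $(\alpha-\beta)X$ equal $(1-\alpha)+\alpha=1$. Two distinct vertices of the same color are nonadjacent or joined by a positive edge, so the entry of $X$ is $\frac t{t+1}$ or $\frac{t}{t+1}-1=\frac{-1}{t+1}$. Two vertices of different colors are nonadjacent or joined by a negative edge, so the entry is $\frac{-1}{t+1}$ or $\frac{-1}{t+1}+1=\frac t{t+1}$. Hence all off-diagonal entries of $(\alpha-\beta)X$ lie in $\{\alpha,\beta\}$. If $X\succeq0$, this is the Gram matrix of $|G^\pm|$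 unit vectors in $\mathbb{R}^d$, and they are distinct since $\alpha,\beta<1$.

(ii) Let $s_i$ be the sum of the coordinates of $x$ over $V_i$. By Cauchy--Schwarz,
\[
x^\top Cx=\sum_i s_i^2-\frac{1}{t+1}\Big(\sum_i s_i\Big)^2\ge\Big(1-\frac{m}{t+1}\Big)\sum_i s_i^2\ge0,
\]
as $m\le p\le t+1$. The range of $C$ lies in the span of $\mathbf 1_{V_1},\dots,\mathbf 1_{V_m}$.
\end{proof}

The encoding loses nothing: given a two-distance set and any partition of it into classes, join two vectors of one class by a positive edge if their inner product is $\beta$, and two vectors of different classes by a negative edge if it is $\alpha$. The lemma also explains $p$. Taking all $s_i=1$ shows that for $m$ nonempty classes $C\succeq0$ forces $m\le t+1$, so $p=\lfloor t\rfloor+1$ is the largest number of colors for which the \emph{color term} $C$ is positive semidefinite.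

Now let $G^\pm$ have $\chi(G^\pm)\le p$ and $\lambda^1(G^\pm)=\lambda$, with $N$ vertices and $\operatorname{mult}(\lambda,G^\pm)=N/k$; here $k>1$, since $A$ has trace $0$ and $\lambda>0$. Take $s$ disjoint copies, all colored alike. For the union, $\lambda I-A\succeq0$ has rank $s(N-N/k)$, so $X\succeq0$ has rank at most $s(N-N/k)+p$, and Lemma~\ref{lem:gram} gives $\liminf N_{\alpha,\beta}(d)/d\ge k/(k-1)$. The coefficient of $d$ in \eqref{eq:conj} is the supremum of these bounds (or the trivial bound $1$ if there is no such graph), so the conjecture asserts that this construction is asymptotically optimal. For instance, the all-negative $K_p$ with $p\ge 2$ has adjacency matrix $I-J$, top eigenvalue $\lambda=1$ of multiplicity $p-1$, and $k=p/(p-1)$; it yields $pd-O(1)$ vectors.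

The construction treats $C$ as a harmless term of bounded rank, but $C$ can also help. The condition $X\succeq0$ does not force $\lambda^1(G^\pm)\le\lambda$: on a vector that is constant on color classes, $C$ can be as large as the size of a class. On the other hand, $C$ vanishes on vectors with zero sum over every class, a subspace of codimension at most $p$, so at most $p$ eigenvalues of $G^\pm$ can exceed $\lambda$. One might guess that so few eigenvalues cannot change a multiplicity of linear order. The next two sections show why they can.

\section{The multiplicity of the top eigenvalue}\label{sec:mult}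

If $\lambda$ is the top eigenvalue, then testing $\lambda I-A\succeq0$ on the indicator vectors of the color classes bounds the average degree by $(p-1)\lambda$. A sparse graph has small $\operatorname{tr}A^2$, so not many of its eigenvalues can be as large as $\lambda$.

\begin{lemma}\label{lem:mult}
For all $p\ge2$ and $\lambda>0$ we have $k_p(\lambda)\ge1+\frac{\lambda}{p-1}$.
\end{lemma}

\begin{proof}
Let $G^\pm$ have $N$ vertices, $\lambda^1(G^\pm)=\lambda$, and a valid coloring with classes $V_1,\dots,V_p$, some possibly empty. All edges inside a class are positive and all edges between classes are negative. Let $e_i$ be the number of edges inside $V_i$ and $e_{ij}$ the number between $V_i$ and $V_j$, and put $e^+=\sum_ie_i$, $e^-=\sum_{i<j}e_{ij}$. The matrix $W=\lambda I-A$ is positive semidefinite of rank $N-\operatorname{mult}(\lambda,G^\pm)$, and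
\[
a_i:=\mathbf 1_{V_i}^\top W\mathbf 1_{V_i}=\lambda|V_i|-2e_i\ge0,\qquad \mathbf 1_{V_i}^\top W\mathbf 1_{V_j}=e_{ij}\quad(i\ne j).
\]
The Cauchy--Schwarz inequality for the form $W$ gives $e_{ij}\le\sqrt{a_ia_j}\le(a_i+a_j)/2$. Each $i$ lies in $p-1$ pairs, so $2e^-\le(p-1)\sum_ia_i=(p-1)(\lambda N-2e^+)$. Since $p-1\ge1$, it follows that $2(e^++e^-)\le(p-1)\lambda N$.

Cauchy--Schwarz applied to the nonzero eigenvalues of $W$ gives $(\operatorname{tr}W)^2\le\operatorname{rank}W\cdot\operatorname{tr}W^2$. Here $\operatorname{tr}W=\lambda N$, and $\operatorname{tr}W^2$, the sum of the squared entries, is $\lambda^2N+2(e^++e^-)$. Therefore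
\[
\operatorname{rank}W\ge\frac{\lambda^2N^2}{\lambda^2N+(p-1)\lambda N}=\frac{\lambda N}{\lambda+p-1},
\]
so $\operatorname{mult}(\lambda,G^\pm)\le\frac{p-1}{\lambda+p-1}N$, which is the claim.
\end{proof}

Equality holds for $\lambda=1$, by the all-negative $K_p$.

\begin{corollary}\label{cor:pred}
For $p\ge2$, the value of $\lim N_{\alpha,\beta}(d)/d$ predicted by \eqref{eq:conj} is at most $1+\frac{p-1}{\lambda}$.
\end{corollary}

\begin{proof}
It is $1+\frac1{k_p(\lambda)-1}\le1+\frac{p-1}\lambda$ if $k_p(\lambda)<\infty$, and $1$ otherwise.
\end{proof}

The degree bound used $W\succeq0$ only on vectors constant on color classes. These are exactly the vectors on which the color term $C$ can compensate for a negative direction of $W$. So a counterexample should be a graph of degree much larger than $(p-1)\lambda$ whose eigenvalues above $\lambda$ have eigenvectors constant on color classes.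

\section{The idea on a $3\times3$ grid}\label{sec:grid}

For matrices $U,V$, the Kronecker product $U\otimes V$ has entry $U_{ab}V_{xy}$ at $((a,x),(b,y))$ and satisfies $(U\otimes V)(u\otimes v)=Uu\otimes Vv$.

\begin{example}\label{ex:grid}
Let $\alpha=\frac15$, $\beta=-\frac15$, so $t=1$, $p=2$, $\lambda=2$. Let $P$ be the set of cells of a $3\times3$ grid, and let $B$ be the adjacency matrix of the graph joining distinct cells in the same row or column. For a function $h$ on $P$, the value of $Bh$ at a cell is its row sum plus its column sum minus twice the value of $h$. So $B$ has eigenvalue $\mu=4$ on constants; $\mu=1$ on the $4$-dimensional space spanned by the zero-sum functions that depend only on the row or only on the column; and $\mu=-2$ on the $4$-dimensional space of functions with all row and column sums zero.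

The all-negative graph $-B$ has top eigenvalue $2$ with multiplicity $4$, but each row is a negative triangle, so two colors do not suffice. We force a $2$-coloring by doubling: on $\{1,2\}\times P$, join $(1,x)$ to $(2,y)$ by a negative edge when $B_{xy}=1$, and color by the first coordinate. Then $A=-(J_2-I_2)\otimes B$ and $C=(I_2-\frac12J_2)\otimes J_9$. Let $e=(1,1)$, $u=(1,-1)$, and $Bh=\mu h$. Then $A$ acts on $e\otimes h$ as $-\mu$ and on $u\otimes h$ as $\mu$, while $C$ acts as $9$ on $u\otimes\mathbf 1$ and as $0$ on all the other vectors:
\[
\begin{array}{l|ccc|ccc}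
&\multicolumn{3}{c|}{e\otimes h}&\multicolumn{3}{c}{u\otimes h}\\
\mu&4&1&-2&4&1&-2\\
\text{dimension}&1&4&4&1&4&4\\\hline
A&-4&-1&2&4&1&-2\\
X=2I-A+C&6&3&0&7&1&4
\end{array}
\]
The graph has an eigenvalue $4>\lambda$, so it does not count in $k_2(2)$. Yet $X\succeq0$ has rank $14$, and we obtain $18$ unit vectors in $\mathbb{R}^{14}$ with inner products $\pm\frac15$.

For the $4\times4$ grid, $\mu=6,2,-2$ with dimensions $1,6,9$. Again $X\succeq0$ (on $u\otimes\mathbf 1$ it is $2-6+16$), and $2$ is an eigenvalue of $A$ of multiplicity $9+6=15$ among $32$, more than the share $\frac13$ that Lemma~\ref{lem:mult} allows when $\lambda^1=2$. For the $5\times5$ grid the middle eigenvalue is $\mu=3$, and $X$ acts as $2-3<0$ on the corresponding $u\otimes h$.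
\end{example}

The example shows two limitations. The eigenvalues of $B$ other than the degree must not exceed $\lambda$. And the example cannot be enlarged by disjoint copies: three copies have three eigenvalues above $\lambda$, more than the $p=2$ that the color term can absorb. We need arbitrarily large graphs $B$ of fixed degree with a spectral gap, that is, expanders, and with a least eigenvalue of large multiplicity. The grid owes this multiplicity to having fewer lines than points, which suggests the following structure.

\begin{definition}\label{def:pls}
A \emph{partial linear space of type $(\ell,q)$} consists of a finite set $P$ of points, a finite set of lines, and an incidence relation such that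
\begin{enumerate}
\item[(a)] every point is on $\ell$ lines and every line contains $q$ points;
\item[(b)] two distinct points lie on at most one common line.
\end{enumerate}
Let $n=|P|$, let $M$ be the $0/1$ incidence matrix (lines $\times$ points), $Y=M^\top M$, and $B=Y-\ell I$.
\end{definition}

We record what follows from the definition. Counting incidences, there are $n\ell/q$ lines, so $Y\succeq0$ has rank at most $n\ell/q$. The entry $Y_{xy}$ counts the lines through $x$ and $y$, so by (a) and (b) $B$ is the $0/1$ adjacency matrix of the graph of distinct collinear points. By (a), $Y\mathbf 1=M^\top(q\mathbf 1)=\ell q\mathbf 1$. By (b), the $\ell(q-1)$ other points on the lines through a given point are distinct, so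
\begin{equation}\label{eq:n}
n\ge1+\ell(q-1).
\end{equation}

Consider the all-negative, $p$-colored graph $A=-(J_p-I_p)\otimes B$ and $\lambda=(p-1)\ell$. If $Bh=\mu h$, then $A$ acts as $-(p-1)\mu$ on $\mathbf 1\otimes h$ and as $\mu$ on $u\otimes h$ for $u\perp\mathbf 1$. Since $\mu\ge-\ell$, the eigenvalues of the first kind are at most $\lambda$, with equality on $\mathbf 1\otimes\ker Y$. Among those of the second kind, $h=\mathbf 1$ gives $\ell(q-1)$, which exceeds $\lambda$ when $q>p$; these $p-1$ eigenvectors are constant on color classes, and $C$ will absorb them. The remaining ones are at most $\lambda$ exactly when $Y\preceq p\ell I$ on $\mathbf 1^\perp$. The eigenvalue $\lambda$ occupies a share at least $(1-\ell/q)/p$ of the spectrum, which does not decay if $q/\ell$ stays bounded away from $1$, whereas Lemma~\ref{lem:mult} allows only $\frac{p-1}{\lambda+p-1}=\frac1{\ell+1}$ when $\lambda$ is the top eigenvalue. It remains to find arbitrarily large spaces with $q>\ell$ and $Y\preceq p\ell I$ on $\mathbf 1^\perp$.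

\section{Expanding partial linear spaces}\label{sec:expand}

We start from part of an affine plane and enlarge it by coverings, which preserve degrees and the absence of $4$-cycles and whose spectra can be controlled.

An \emph{$r$-covering} of a finite simple graph $\Gamma$ is a graph $\Gamma'$ with a map $\pi\colon V(\Gamma')\to V(\Gamma)$ whose fibers have size $r$ and which maps the neighbors of each vertex $v$ bijectively onto the neighbors of $\pi(v)$. On functions constant on fibers, the adjacency matrix of $\Gamma'$ acts as that of $\Gamma$; its eigenvalues on the orthogonal complement are the \emph{new} eigenvalues. So the spectrum of $\Gamma'$ is that of $\Gamma$ together with the new eigenvalues, with multiplicities. A signing $s$ of the edges of $\Gamma$ defines a $2$-covering on $V(\Gamma)\times\{0,1\}$: a positive edge $vw$ lifts to $(v,0)(w,0)$ and $(v,1)(w,1)$, a negative edge to $(v,0)(w,1)$ and $(v,1)(w,0)$. On functions of the form $(f,-f)$ it acts as the signed adjacency matrix $A_s$, so the new eigenvalues are those of $A_s$. The \emph{universal cover} of a connected graph $\Gamma$ is the tree $T$, unique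 up to isomorphism, that covers $\Gamma$ in the same local sense (fibers may be infinite). Its spectral radius $\rho(T)$ is the supremum of $|\langle f,A_Tf\rangle|/\langle f,f\rangle$ over finitely supported $f\ne0$.

\begin{theorem}[Marcus--Spielman--Srivastava \cite{MSS}]\label{thm:mss}
For every finite graph $\Gamma$ with adjacency matrix $A$ and universal cover $T$, there is a signing $s$ of the edges such that all eigenvalues of $A_s$ are at most $\rho(T)$.
\end{theorem}

\begin{theorem}[Hall--Puder--Sawin \cite{HPS}]\label{thm:hps}
For every finite connected loopless graph $\Gamma$ with universal cover $T$ and every $r\ge1$, there is an $r$-covering of $\Gamma$ all of whose new eigenvalues are at most $\rho(T)$.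
\end{theorem}

The relevant tree is the $(\ell,q)$-biregular tree $T_{\ell,q}$, whose vertices are alternately of \emph{point type}, with degree $\ell$, and of \emph{line type}, with degree $q$. Put
\[
y_+=(\sqrt{\ell-1}+\sqrt{q-1})^2=\ell+q-2+2\sqrt{(\ell-1)(q-1)} .
\]

\begin{lemma}\label{lem:tree}
For $3\le\ell\le q$ we have $\rho(T_{\ell,q})\le\sqrt{y_+}<\sqrt{\ell q}$.
\end{lemma}

\begin{proof}
Fix an infinite ray in $T=T_{\ell,q}$. From each vertex $v$ there is a unique ray that eventually merges with it; call its second vertex the parent $v'$ of $v$. Every edge is $vv'$ for exactly one $v$, and $v$ is the parent of all but one of its neighbors. Put $w_v=\sqrt{q-1}$ for $v$ of point type and $w_v=\sqrt{\ell-1}$ for $v$ of line type. For finitely supported $f$,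
\[
|\langle f,A_Tf\rangle|\le\sum_v2|f_vf_{v'}|\le\sum_v\Big(w_vf_v^2+\frac1{w_v}f_{v'}^2\Big).
\]
A vertex $v$ of point type is the parent of $\ell-1$ vertices of line type, so the coefficient of $f_v^2$ is $\sqrt{q-1}+\frac{\ell-1}{\sqrt{\ell-1}}$. For $v$ of line type it is $\sqrt{\ell-1}+\frac{q-1}{\sqrt{q-1}}$. Both equal $\sqrt{y_+}$. Finally $\ell q-y_+=\big(\sqrt{(\ell-1)(q-1)}-1\big)^2>0$, since $(\ell-1)(q-1)\ge4$.
\end{proof}

\begin{lemma}\label{lem:pls}
Let $q$ be prime and $3\le\ell\le q$. For every integer $r\ge1$ there is a partial linear space of type $(\ell,q)$ with $n=rq^2$ points such that all eigenvalues of $Y$ on $\mathbf 1^\perp$ lie in $[0,y_+]$. If $r$ is a power of $2$, the proof uses only Theorem~\ref{thm:mss}; for general $r$ it uses Theorem~\ref{thm:hps}.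
\end{lemma}

\begin{proof}
\emph{Translation to graphs.} A partial linear space of type $(\ell,q)$ is the same as a bipartite graph $\Gamma$, the incidence graph, in which points have degree $\ell$, lines have degree $q$, and there is no $4$-cycle. Its adjacency matrix has blocks $M$ and $M^\top$ off the diagonal, so its positive eigenvalues are, with multiplicities, the square roots of the positive eigenvalues of $Y$. Since $Y\mathbf 1=\ell q\mathbf 1$ and $y_+<\ell q$, the spectral condition of the lemma holds exactly when $\sqrt{\ell q}$ is a simple eigenvalue of $\Gamma$ and all others are at most $\sqrt{y_+}$. Call such a $\Gamma$ \emph{good}. A good graph is connected, because the function equal to $\sqrt\ell$ on points and $\sqrt q$ on lines, restricted to any one component, is an eigenvector for $\sqrt{\ell q}$. Its universal cover is a tree with alternating degrees $\ell$ and $q$, hence $T_{\ell,q}$.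

\emph{The case $r=1$.} Choose $Z\subseteq\mathbb{F}_q$ with $|Z|=\ell$; this needs $\ell\le q$. The points are the pairs $(x,y)\in\mathbb{F}_q^2$, and the lines are $y=ax+b$ with $a\in Z$, $b\in\mathbb{F}_q$. Each line has $q$ points, and each point is on one line of each slope. Distinct lines of equal slope are disjoint, and since $\mathbb{F}_q$ is a field, lines of different slopes meet in exactly one point. This gives (b), and also $MM^\top=qI+(J_\ell-I_\ell)\otimes J_q$ with lines indexed by $(a,b)$. The eigenvalues of $MM^\top$ are $q+(\ell-1)q=\ell q$ on $\mathbf 1\otimes\mathbf 1$; $q-q=0$ on $u\otimes\mathbf 1$ with $u\perp\mathbf 1$; and $q$ on $u\otimes v$ with $v\perp\mathbf 1$. The matrices $MM^\top$ and $Y=M^\top M$ have the same nonzero eigenvalues with multiplicities. So $\ell q$ is a simple eigenvalue of $Y$ and the others are $0$ and $q\le\ell+q-2\le y_+$. The incidence graph $\Gamma_1$ is good.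

\emph{Coverings.} Let $\Gamma$ be good and let $\pi\colon\Gamma'\to\Gamma$ be a covering whose new eigenvalues are at most $\rho(T_{\ell,q})$. Call a vertex of $\Gamma'$ a point or a line according to its image. Then $\Gamma'$ is bipartite with the same degrees. If $v_0v_1v_2v_3$ were a $4$-cycle in $\Gamma'$, then $\pi(v_0)\ne\pi(v_2)$ and $\pi(v_1)\ne\pi(v_3)$, because $\pi$ is injective on the neighbors of $v_1$ and of $v_2$; consecutive images are adjacent, so the image would be a $4$-cycle in $\Gamma$. By Lemma~\ref{lem:tree} the new eigenvalues are at most $\sqrt{y_+}<\sqrt{\ell q}$, so $\sqrt{\ell q}$ remains simple and $\Gamma'$ is good.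

Applying Theorem~\ref{thm:mss} repeatedly, starting from $\Gamma_1$, gives good graphs with $2^iq^2$ points for all $i\ge0$. Applying Theorem~\ref{thm:hps} once to $\Gamma_1$ gives a good graph with $rq^2$ points for any $r$.
\end{proof}

Both covering theorems bound the new eigenvalues only from above. This suffices because $Y$ sees only the positive eigenvalues of the bipartite graph $\Gamma$.

\section{The construction}\label{sec:construction}

The graph $-(J_p-I_p)\otimes B$ reaches only multiples $\lambda=(p-1)\ell$ of $p-1$. To lower $\lambda$ by $j$, we add negative edges between the copies of each point along a $j$-regular graph $H$; this shifts the eigenvalues on $\mathbf 1\otimes\mathbb{R}^P$ by $-j$. A $j$-regular graph on $p$ vertices does not exist when $jp$ is odd, so we allow $g$ copies of each point in each color.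

\begin{proposition}\label{prop:main}
Let $p\ge2$, $g\ge1$, $j\ge0$, let $q$ be prime and $3\le\ell\le q$. Let $H$ be a $j$-regular spanning subgraph of the complete $p$-partite graph with all parts of size $g$. Put $\lambda=g(p-1)\ell-j$ and assume
\begin{equation}\label{eq:cond}
\lambda\ge j,\qquad(\sqrt{\ell-1}+\sqrt{q-1})^2\le p\ell-\frac{2j}{g}.
\end{equation}
Let $-1\le\beta<0\le\alpha<1$ satisfy $\frac{1-\alpha}{\alpha-\beta}=\lambda$ and $\lfloor-\alpha/\beta\rfloor+1=p$. Then for every $r\ge1$, with $n=rq^2$ and $d=(gp-1)n+n\ell/q$,
\[
N_{\alpha,\beta}(d)\ge gpn=\frac{gp}{gp-1+\ell/q}\,d .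
\]
The proof uses the covering theorems only through Lemma~\ref{lem:pls} with the same $r$.
\end{proposition}

\begin{proof}
Take the space of Lemma~\ref{lem:pls} with $n$ points and matrices $Y$, $B$. Let $[gp]$ be the vertex set of $H$, and regard the $p$ parts as colors. On $[gp]$ let $R$ be the adjacency matrix of $H$, $J$ the all-ones matrix, $S$ the $0/1$ matrix of the relation ``same color'' (including the diagonal), and $F=J-S$. Let $J_n$ be the all-ones matrix on $P$.

\emph{The signed graph.} On $[gp]\times P$ give $(a,x)$ the color of $a$, and put $A=-(F\otimes B+R\otimes I)$. The term $F\otimes B$ lives on pairs $(a,x),(b,y)$ with $x\ne y$, the term $R\otimes I$ on pairs with $x=y$, and both vanish unless $a,b$ have different colors. So $A$ is the adjacency matrix of an all-negative signed graph with $gpn$ vertices, and the coloring is valid. The color term is $C=(S-\frac1{t+1}J)\otimes J_n$. Substituting $B=Y-\ell I$, the matrix of Lemma~\ref{lem:gram} is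
\[
X=(\lambda I-\ell F+R)\otimes I+F\otimes Y+\Big(S-\frac1{t+1}J\Big)\otimes J_n ,
\]
and we must show $X\succeq0$ and $\operatorname{rank}X\le d$. The symmetric matrices $F,R,S,J$ have the common eigenvector $\mathbf 1\in\mathbb{R}^{gp}$, with eigenvalues $g(p-1)$, $j$, $g$, $gp$; for $R$ this is the regularity of $H$. Hence $X$ preserves $\mathbf 1\otimes\mathbb{R}^P$ and $\mathbf 1^\perp\otimes\mathbb{R}^P$.

\emph{The space $\mathbf 1\otimes\mathbb{R}^P$, where the kernel is found.} The choice of $\lambda$ gives $\lambda-\ell g(p-1)+j=0$, so $X$ acts as
\[
g(p-1)Y+g\Big(1-\frac p{t+1}\Big)J_n .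
\]
This is positive semidefinite because $t+1\ge p$. Its range lies in the range of $Y$, which contains $\mathbf 1=Y\mathbf 1/(\ell q)$. So its rank is at most $\operatorname{rank}Y\le n\ell/q$.

\emph{The space $\mathbf 1^\perp\otimes\mathbb{R}^P$, where expansion is needed.} Let $Q$ be the orthogonal projection of $\mathbf 1^\perp\subset\mathbb{R}^{gp}$ onto its vectors that are constant on colors. The matrix $S$ is $g$ times the projection of $\mathbb{R}^{gp}$ onto vectors constant on colors, so on $\mathbf 1^\perp$ we have $J=0$, $S=gQ$, $F=-gQ$. The matrix $R$ need not commute with $Q$, so we replace it by a bound: all eigenvalues of a $j$-regular graph are at least $-j$, that is, $R\succeq-jI$. Thus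
\[
X=(\lambda I+R)\otimes I+gQ\otimes(\ell I-Y+J_n)\succeq(\lambda-j)I+gQ\otimes(\ell I-Y+J_n).
\]
The right side preserves the following three subspaces, which span the space.
\begin{itemize}
\item On $\ker Q\otimes\mathbb{R}^P$ it equals $\lambda-j\ge0$, by the first condition in \eqref{eq:cond}.
\item On $\operatorname{range}Q\otimes\mathbf 1$ it equals $\lambda-j+g(\ell-\ell q+n)$, and $n-\ell(q-1)\ge1$ by \eqref{eq:n}. Here the color term, through $J_n$, outweighs the large eigenvalue of $B$.
\item On $\operatorname{range}Q\otimes\mathbf 1^\perp$, where $J_n=0$ and $Y\preceq y_+I$, it is at least $\lambda-j+g\ell-gy_+=gp\ell-2j-gy_+\ge0$, by the second condition in \eqref{eq:cond}.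
\end{itemize}
So $X\succeq0$. The space $\mathbf 1^\perp\otimes\mathbb{R}^P$ has dimension $(gp-1)n$, hence $\operatorname{rank}X\le(gp-1)n+n\ell/q=d$, and Lemma~\ref{lem:gram}(i) applies.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
We have $\lambda=\frac{100/101}{5/404}=80$ and $-\alpha/\beta=4$, so $p=5$. Apply Proposition~\ref{prop:main} with $g=1$, $j=0$, $H$ the empty graph on $5$ vertices, $\ell=20$, $q=31$. Then $g(p-1)\ell-j=80$, and \eqref{eq:cond} holds because $570<24^2$ gives
\[
(\sqrt{19}+\sqrt{30})^2=49+2\sqrt{570}<97\le100=p\ell .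
\]
For $r=2^i$, which needs only Theorem~\ref{thm:mss}, we get $n=961r$, $d=4\cdot961r+620r=4464r$ and $N_{\alpha,\beta}(d)\ge4805r=\frac{155}{144}d$. Letting $i\to\infty$ gives the bound on the upper limit. By Lemma~\ref{lem:mult}, $k_5(80)\ge1+\frac{80}4=21$; it is finite because the all-positive $K_{81}$ has top eigenvalue $80$ and chromatic number $1$. So \eqref{eq:conj} predicts the limit $1+\frac{1}{k_5(80)-1}\le\frac{21}{20}$, which is smaller than $\frac{155}{144}$.
\end{proof}

For Theorem~\ref{thm:two} we need every $r$, in order to control all dimensions $d$, and a prime $q$ as large relative to $\ell$ as \eqref{eq:cond} permits.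

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $\varphi_g(x)=\frac{gp}{gp-1+x}$, a continuous function of $x>0$. Since $p\ge5$, we have $\sqrt p-1>1$. Choose $c$ with $1<c<(\sqrt p-1)^2$ so close to $(\sqrt p-1)^2$ that $\varphi_g(1/c)>\varphi_g((\sqrt p-1)^{-2})-\varepsilon$ for $g=1,2$. Given an integer $\lambda$ and the corresponding $g$, put
\[
\ell=\Big\lceil\frac{\lambda}{g(p-1)}\Big\rceil,\qquad j=g(p-1)\ell-\lambda\in[0,\,g(p-1)-1],
\]
and let $q$ be the largest prime with $q\le c\ell$. Note that $\ell\to\infty$ as $\lambda\to\infty$.

\emph{The graph $H$, case $g=1$.} We need a $j$-regular graph on $p$ vertices, where $0\le j\le p-2$. If $p$ is odd, then $\lambda$ is even, so $j=(p-1)\ell-\lambda$ is even. Thus $j$ odd implies $p$ even. On $\mathbb{Z}/p$ join $a$ to $a\pm1,\dots,a\pm\lfloor j/2\rfloor$ and, if $j$ is odd, to $a+p/2$. As $\lfloor j/2\rfloor<p/2$, these are $j$ distinct neighbors.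

\emph{The graph $H$, case $g=2$.} (Here $p$ and $\lambda$ are odd, so with one copy per color $jp$ would be odd.) The complete graph on $\mathbb{Z}/(2p-1)\cup\{\infty\}$ is a disjoint union of the $2p-1$ perfect matchings $\{i,\infty\},\{i+1,i-1\},\dots,\{i+p-1,i-p+1\}$, $i\in\mathbb{Z}/(2p-1)$: since $2p-1$ is odd, a pair $\{a,b\}$ of residues lies in the matching with $2i=a+b$ and no other. Deleting one matching leaves the complete $p$-partite graph with parts of size $2$, and we let $H$ be the union of $j\le2p-3$ of the remaining $2p-2$ matchings.

\emph{The hypotheses on $\ell$, $q$, $j$.} By the prime number theorem $\pi(x)\sim x/\log x$, for each fixed $\eta\in(0,1)$ the interval $((1-\eta)x,x]$ contains $(\eta+o(1))x/\log x$ primes. So $q/\ell\to c>1$ as $\lambda\to\infty$, and $q\ge\ell\ge3$ for large $\lambda$. Put $\delta=p-(1+\sqrt c)^2$, which is positive since $\sqrt c<\sqrt p-1$. As $2j/g<2(p-1)$,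
\[
(\sqrt{\ell-1}+\sqrt{q-1})^2\le(1+\sqrt c)^2\ell=p\ell-\delta\ell\le p\ell-\frac{2j}g
\]
once $\delta\ell\ge2(p-1)$. Also $\lambda\ge j$ once $\lambda\ge2(p-1)$.

\emph{Conclusion.} Let $d_1=(gp-1)q^2+\ell q$. Proposition~\ref{prop:main} gives $N_{\alpha,\beta}(rd_1)\ge gpq^2r$ for every $r\ge1$, so by monotonicity $N_{\alpha,\beta}(d)\ge gpq^2\lfloor d/d_1\rfloor$ for $d\ge d_1$, and
\[
\liminf_{d\to\infty}\frac{N_{\alpha,\beta}(d)}d\ge\frac{gpq^2}{d_1}=\varphi_g(\ell/q).
\]
Since $\ell/q\to1/c$, the right side is at least $\varphi_g((\sqrt p-1)^{-2})-\varepsilon$ for $\lambda\ge\lambda_0$. The numbers $g,\ell,j,q$ depend only on $p,c,\lambda$, so $\lambda_0$ does not depend on the pair $(\alpha,\beta)$. The bound on the predicted value is Corollary~\ref{cor:pred}.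

Finally, $(\sqrt p-1)^{-2}<1$ implies that $\gamma=\min_{g\in\{1,2\}}\varphi_g((\sqrt p-1)^{-2})-1$ is positive. Take $\varepsilon=\gamma/2$. For $\lambda\ge\lambda_0$ with $\lambda>2(p-1)/\gamma$, the lower limit is at least $1+\gamma/2>1+\frac{p-1}\lambda$, which contradicts \eqref{eq:conj}.
\end{proof}

\begin{remark}[The threshold $p\ge5$]\label{rem:scope}
The cases $p\in\{3,4\}$ are not settled here. The bound of Proposition~\ref{prop:main} exceeds $d$ only if $q>\ell$. If $q\ge c\ell$ for a fixed $c>1$, then \eqref{eq:cond} gives $\big(\sqrt{1-1/\ell}+\sqrt{c-1/\ell}\,\big)^2\le p$, and along a sequence with $\ell\to\infty$ this forces $p\ge(1+\sqrt c)^2>4$. So with $q/\ell$ bounded away from $1$ the method needs $p\ge5$.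
\end{remark}

\begin{thebibliography}{9}

\bibitem{HPS}
Hall, Puder, Sawin, \emph{Ramanujan coverings of graphs}, Adv. Math. 323 (2018).

\bibitem{JP}
Zilin Jiang, Alexandr Polyanskii, \emph{Forbidden induced subgraphs for graphs and signed graphs with eigenvalues bounded from below}, arXiv:2111.10366 (2021).

\bibitem{MSS}
Marcus, Spielman, Srivastava, \emph{Interlacing families I}, Ann. of Math. 182 (2015).

\end{thebibliography}
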